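# Strong Gurarii spaces that are not homogeneous

All Banach spaces are real. Embeddings and isometries are linear. An isometry $U\colon E\to E$ need not be onto; "onto isometry of $E$" means a linear isometry of $E$ onto $E$. We write $\omega$ for the first infinite cardinal, $\mathfrak c=2^\omega$, and $(e_\gamma)_{\gamma\in\Gamma}$ for the unit vectors of $c_0(\Gamma)$. An ordinal is identified with the set of smaller ordinals.

## 1. Back-and-forth in a strong Gurarii space, and its stop at stage $\omega$

**Definition (strong Gurarii space).** A Banach space $E$ is a strong Gurarii space if for all finite-dimensional Banach spaces $X\subseteq Y$ and every isometric embedding $f\colon X\to E$ there is an isometric embedding $g\colon Y\to E$ extending $f$.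

A Gurarii space has the weaker property in which, for a given $\varepsilon>0$, one only asks for an injective linear $g$ extending $f$ with $\|g\|\cdot\|g^{-1}\|<1+\varepsilon$. It is known that strong Gurarii spaces exist and that none of them is separable.

Containing every finite-dimensional space is not enough. By the Banach–Mazur theorem $C[0,1]$ contains an isometric copy of every separable space, but it is not a strong Gurarii space. Indeed, let $X=\mathbb Re_1\subseteq Y=\ell_2^2$ and let $f(e_1)$ be the constant function $1$. An extension would give a function $u=g(e_2)$ with $\|s\cdot 1+u\|=\sqrt{s^2+1}$ for all $s\in\mathbb R$. The left side equals $\max(|s+\max u|,|s+\min u|)$, which is piecewise affine in $s$, and the right side is not.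

**Definition (homogeneity).** Let $\mathfrak K$ be a class of Banach spaces. A Banach space $E$ is homogeneous with respect to $\mathfrak K$ if every bijective linear isometry between two subspaces of $E$ that belong to $\mathfrak K$ extends to an onto isometry of $E$.

A Hilbert space is homogeneous for finite-dimensional spaces: the orthogonal complements of two subspaces of the same finite dimension are isometric, and one puts the two isometries together. The plane $\ell_\infty^2$ is not homogeneous even for one-dimensional spaces. The map $te_1\mapsto t(e_1+e_2)$ does not extend to an onto isometry, because $e_1+e_2$ is an extreme point of the unit ball and $e_1$ is not.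

The question, from Joanna Garbulińska and Wiesław Kubiś, "Remarks on Gurarii spaces", arXiv:1111.5840 (2011), is this: does there exist a strong Gurarii space that is not homogeneous for finite-dimensional spaces?

The first guess is no. The definition lets us extend an isometry between finite-dimensional subspaces by one vector at a time, exactly and with no loss, so a back-and-forth argument ought to build an onto isometry. Let us see how far this goes.

**Lemma 1 (back-and-forth).** Let $E$ be a strong Gurarii space, $f\colon F\to G$ a bijective isometry between finite-dimensional subspaces of $E$, and $W\subseteq E$ a separable subspace. There are separable closed subspaces $X\supseteq F\cup W$ and $Y\supseteq G\cup W$ of $E$ and an isometry of $X$ onto $Y$ that extends $f$.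

*Proof.* Let $(w_n)_{n\ge1}$ be dense in $W$, and put $f_0=f$, $X_0=F$, $Y_0=G$. Suppose that a bijective isometry $f_{n-1}\colon X_{n-1}\to Y_{n-1}$ between finite-dimensional subspaces is given. Forth: $f_{n-1}$ extends to an isometric embedding $g$ of $X'=X_{n-1}+\mathbb Rw_n$ into $E$. Back: $g^{-1}\colon g(X')\to X'\subseteq E$ extends to an isometric embedding $h$ of $Y_n=g(X')+\mathbb Rw_n$ into $E$. Let $X_n=h(Y_n)$ and $f_n=h^{-1}$. Then $f_n$ extends $f_{n-1}$, and $w_n\in X_n\cap Y_n$. The union of the $f_n$ is an isometry of $\bigcup X_n$ onto $\bigcup Y_n$, and it extends by continuity to the closures. $\square$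

If $E$ were separable, we could take $W=E$ and the guess would be proved. But $E$ is never separable, and after $\omega$ steps the domain is an infinite-dimensional space. The definition of a strong Gurarii space says nothing about extending an isometry from an infinite-dimensional $X$. That is the exact point where the argument stops.

Lemma 1 also tells us what cannot decide the question: nothing separable around a vector can separate one norm-one vector from another. Here is the instance that matters for us.

**Lemma 2.** Let $E$ be a strong Gurarii space and $v\in E$. There is an isometric embedding $T\colon c_0(\omega)\to E$ with $\|v+Tc\|=\max(\|v\|,\|c\|)$ for all $c\in c_0(\omega)$.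

*Proof.* First let $v\ne0$. Let $Y_n=\mathbb R\times\mathbb R^n$ with norm $\|(s,c)\|=\max(|s|\,\|v\|,\|c\|_\infty)$, so that $Y_0\subseteq Y_1\subseteq\cdots$. The map $g_0(s)=sv$ is an isometric embedding of $Y_0$. Extend it successively to isometric embeddings $g_n\colon Y_n\to E$. Their union extends by continuity to the completion of $\bigcup_nY_n$, which is $\mathbb R\times c_0(\omega)$ with the norm $\max(|s|\,\|v\|,\|c\|_\infty)$. Its restriction to $c_0(\omega)$ is $T$. For $v=0$ use the $T$ of any nonzero vector ($E\ne\{0\}$). $\square$

So each vector of $E$ is "$\ell_\infty$-orthogonal" to a copy of $c_0(\omega)$. To get a copy of $c_0(\omega_1)$ in the same way we would have to pass stage $\omega$, and this is where we are stuck. The property "being $\ell_\infty$-orthogonal to a copy of $c_0(\omega_1)$" is thus one that Lemma 1 does not force on all vectors. We shall build a strong Gurarii space in which some norm-one vectors have it and others do not. The guess is false.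

## 2. Statements: failure at lines, at all separable spaces, and a maximal number of orbits

**Theorem A.** There is a strong Gurarii space $E$ of density $\mathfrak c$ with norm-one vectors $x,y$ such that no linear isometry $U\colon E\to E$, onto or not, satisfies $Ux=\pm y$. In particular $tx\mapsto ty$ is an isometry between one-dimensional subspaces that does not extend to an onto isometry of $E$.

So the answer to the question is yes, in ZFC, and homogeneity fails already for one-dimensional spaces.

**Theorem B.** Let $\kappa$ be an infinite cardinal with $\kappa^\omega=\kappa$ (for example $\kappa=\mathfrak c$). There is one strong Gurarii space $E$ of density $\kappa$ such that every nonzero separable Banach space $X$ has isometric copies $X_1,X_2\subseteq E$ such that no linear isometry $U\colon E\to E$, onto or not, satisfies $U(X_2)=X_1$. Hence no onto isometry of $E$ maps $X_1$ onto $X_2$ or $X_2$ onto $X_1$: homogeneity fails at every nonzero separable, in particular every nonzero finite-dimensional, space.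

**Definition (property $(*)$).** A Banach space $V$ has $(*)$ if for every bounded operator $S\colon c_0(\omega_1)\to V$ all but countably many $\alpha<\omega_1$ satisfy $Se_\alpha=0$.

The identity operator shows that $c_0(\omega_1)$ fails $(*)$. Lemma 9 below shows that separable spaces and spaces isomorphic to Hilbert spaces have it. We write $V=L\oplus_\infty M$ if $V$ is the direct sum of closed subspaces $L,M$ and $\|l+m\|=\max(\|l\|,\|m\|)$; then $L$ is called an $M$-summand of $V$. For example, the axes of $\ell_\infty^2$ are one-dimensional $M$-summands. The Euclidean plane has none, since otherwise its unit ball would be a parallelogram.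

**Theorem C.** Let $\kappa$ be an infinite cardinal with $\kappa^\omega=\kappa$. Let $V$ be a Banach space of density $\le\kappa$ with $(*)$ and without one-dimensional $M$-summands (that is, $V\ne L\oplus_\infty M$ whenever $\dim L=1$). There is a strong Gurarii space $E\supseteq V$ of density $\kappa$ such that $U(V)=V$ for every onto isometry $U$ of $E$. Consequently there is a strong Gurarii space of density $\kappa$ and cardinality $\kappa$ whose unit sphere splits into exactly $\kappa$ orbits (the maximum possible) under the group of onto isometries.

## 3. The set $N(E)$ of vectors orthogonal to a copy of $c_0(\omega_1)$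

**Definition ($N(E)$).** For a Banach space $E$, let $N(E)$ be the set of all $v\in E$ for which there is a linear isometric embedding $T\colon c_0(\omega_1)\to E$ with
$$\|v+Tc\|=\max(\|v\|,\|c\|)\qquad\text{for all }c\in c_0(\omega_1).\tag{1}$$
Such a $T$ is called a witness for $v$.

**Lemma 3.** If $v\in N(E)$ and $t\neq0$, then $tv\in N(E)$. If $U\colon E\to E$ is a linear isometry, then $U(N(E))\subseteq N(E)$, with equality if $U$ is onto.

*Proof.* Let $T$ be a witness for $v$. Then $\|tv+Tc\|=|t|\,\|v+T(c/t)\|=\max(\|tv\|,\|c\|)$, so $T$ is a witness for $tv$. Also $\|Uv+UTc\|=\|v+Tc\|=\max(\|Uv\|,\|c\|)$, so $UT$ is a witness for $Uv$. If $U$ is onto, apply the inclusion to $U^{-1}$. $\square$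

It follows that if $x\in N(E)$ and $\pm y\notin N(E)$, then no isometry $U\colon E\to E$ satisfies $Ux=\pm y$. We need a strong Gurarii space $E$ in which $N(E)$ is neither too small nor too large.

A toy case shows how to arrange this. Let $E=c_0(\omega_1)\oplus_1\mathbb R$, with $\|(c,s)\|=\|c\|+|s|$. We claim that $N(E)=c_0(\omega_1)\times\{0\}$.

If $v=(c,0)$, then $\operatorname{supp}c$ is countable, and an injection of $\omega_1$ into $\omega_1\setminus\operatorname{supp}c$ induces a witness for $v$.

Conversely let $v=(c,s)$ with $s\ne0$, and suppose that $T$ is a witness; scale so that $\|v\|=1$. The dual of $c_0(\omega_1)$ is $\ell_1(\omega_1)$, so each bounded functional on $c_0(\omega_1)$ vanishes at all but countably many $e_\alpha$. Apply this to the second coordinate of $T$ and to the countably many coordinates of $T$ at points of $\operatorname{supp}c$. There is an $\alpha$ with $Te_\alpha=(b,0)$ and $b$ zero on $\operatorname{supp}c$. Then $\|c+b\|\ge\|b\|=1$, so $\|v+Te_\alpha\|\ge|s|+1>1$, while (1) says $\|v+Te_\alpha\|=1$.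

The toy is not a strong Gurarii space: it is what one gets from $c_0(\omega_1)$ by adding one vector as freely as possible, that is, in an $\ell_1$ way. The plan is to start with $X_0=c_0(\Gamma)$, to add all the finite-dimensional extensions that the strong Gurarii property demands, each as freely as possible, and to prove $N(E)=X_0$ for the final space. The toy proof used two facts that now need work. First, almost all $Te_\alpha$ lie in $X_0$; this is Proposition 8. Second, the way from $v$ to $-Te_\alpha$ passes through a known point of $X_0$, namely $(c,0)$; this is Lemma 7.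

## 4. Pushouts and free towers

**Definition (pushout).** Let $A$ be a Banach space, let $F\subseteq A$ and $F\subseteq G$ with $F,G$ finite-dimensional, and let the norms of $A$ and $G$ agree on $F$. The pushout of $A$ and $G$ over $F$ is
$$B=(A\oplus_1G)/\{(f,-f):f\in F\}.$$
The class of $(a,g)$ is written $a+g$.

The subspace divided out is finite-dimensional, hence closed, so $B$ is a Banach space. By the definition of the quotient norm,
$$\|a+g\|=\inf_{f\in F}\big(\|a-f\|+\|g+f\|\big).\tag{2}$$

**Lemma 4.** $A$ and $G$ embed isometrically in $B$ via $a\mapsto a+0$ and $g\mapsto0+g$, and then $B=A+G$ and $A\cap G=F$.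

*Proof.* For $a\in A$ we have $\|a-f\|+\|f\|\ge\|a\|$, with equality at $f=0$. So (2) gives $a$ its old norm. For $g\in G$ we have $\|f\|+\|g+f\|\ge\|g\|$, again with equality at $f=0$. $B=A+G$ is clear. The classes of $(a,0)$ and $(0,g)$ agree if and only if $(a,-g)=(f,-f)$ for some $f\in F$, that is, if and only if $a=g\in F$. $\square$

For $F=\{0\}$ the pushout is $A\oplus_1G$. For a case with $F\ne\{0\}$, let $A=\mathbb Rf_0\oplus_\infty\mathbb Ra$ and $G=\mathbb Rf_0\oplus_\infty\mathbb Rg$ with unit vectors $f_0,a,g$. Then $\|a+g\|=\inf_t\big(\max(1,|t|)+\max(1,|t|)\big)=2$, although $A$ and $G$ also sit together in $\ell_\infty^3$, where $\|a+g\|=1$.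

**Definition (free tower).** A free tower over $X_0$ is an increasing family of Banach spaces $(E_\xi)_{\xi\le\lambda}$ such that

- $E_0=X_0$;
- $E_\xi=\overline{\bigcup_{\eta<\xi}E_\eta}$ for limit $\xi$;
- $E_{\xi+1}=E_\xi+G_\xi$ with $G_\xi$ finite-dimensional, $F_\xi=G_\xi\cap E_\xi$, and (2) holding for all $a\in E_\xi$, $g\in G_\xi$, with $F=F_\xi$.

Its last space is $E=E_\lambda$. The toy of Section 3 is the last space of a tower with one step.

Two facts on cardinals are used below. If $\kappa$ is infinite and $\kappa^\omega=\kappa$, then $\kappa\ge2^\omega=\mathfrak c\ge\omega_1$. A Banach space with a dense set of at most $\kappa$ points has at most $\kappa^\omega$ points, because each point is the limit of a sequence from the dense set.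

**Lemma 5.** Let $\kappa$ be infinite with $\kappa^\omega=\kappa$, and let $|X_0|=\kappa$. There is a free tower over $X_0$ whose last space $E$ is a strong Gurarii space with $|E|=\kappa$ and $E\ne X_0$.

*Proof.* **Step 1: construction.** We want every extension problem posed at some stage to be solved at a later one. Let $\lambda=\kappa\cdot\omega_1$ be the ordinal product: $\omega_1$ successive blocks, each of length $\kappa$. Its cofinality is $\omega_1$, since $\lambda=\sup_{\nu<\omega_1}\kappa\nu$. Suppose that $\nu<\omega_1$, that $E_\xi$ is defined for $\xi\le\kappa\nu$, and that $|E_{\kappa\nu}|=\kappa$. Consider all pairs $(F,G)$, where $F$ is a finite-dimensional subspace of $E_{\kappa\nu}$ and $G$ is the vector space $F\oplus\mathbb R^n$, $n\in\omega$, with a norm that extends the norm of $F$. There are at most $\kappa$ subspaces $F$, since each is spanned by a finite set. For each $F$ there are at most $\mathfrak c\le\kappa$ spaces $G$, since a norm on a finite-dimensional space is continuous and so is determined by its values on a countable dense set. Enumerate all these pairs, with repetitions if necessary,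 as $(F_\xi,G_\xi)$ with $\kappa\nu\le\xi<\kappa(\nu+1)$. Let $E_{\xi+1}$ be the pushout of $E_\xi$ and $G_\xi$ over $F_\xi\subseteq E_{\kappa\nu}\subseteq E_\xi$, and take closures of unions at limits. By Lemma 4, with $G_\xi$ identified with its copy in $E_{\xi+1}$, this is a free tower.

**Step 2: cardinality.** The recursion needs $|E_{\kappa\nu}|=\kappa$ for all $\nu<\omega_1$. Each $E_\xi$, $\xi\le\lambda$, is the closure of the linear span of $X_0$ and the $G_\eta$, $\eta<\xi$. Since $|\lambda|=\kappa$, this is the span of at most $\kappa$ vectors, which has at most $\kappa$ elements, and its closure has at most $\kappa^\omega=\kappa$. As $E_\xi\supseteq X_0$, we get $|E_\xi|=\kappa$, also for $\xi=\lambda$.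

**Step 3: $E$ is the union of the blocks.** Since $\operatorname{cf}\lambda=\omega_1$, each sequence in $\bigcup_{\xi<\lambda}E_\xi$ lies in one $E_\xi$, which is closed. Hence the union is closed, and $E=\bigcup_{\nu<\omega_1}E_{\kappa\nu}$.

**Step 4: $E$ is a strong Gurarii space.** Let $X\subseteq Y$ be finite-dimensional and $f\colon X\to E$ an isometric embedding. The finite-dimensional space $F=f(X)$ lies in some $E_{\kappa\nu}$ by Step 3. Let $n=\dim Y-\dim X$, extend $f$ to a linear bijection $Y\to F\oplus\mathbb R^n$, and carry the norm of $Y$ over to $G=F\oplus\mathbb R^n$. The pair $(F,G)$ is on the list, say $(F,G)=(F_\xi,G_\xi)$. So $f$ extends to an isometry of $Y$ onto $G_\xi\subseteq E$.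

**Step 5: $E\ne X_0$.** The pair $(\{0\},\mathbb R)$ occurs as some $(F_\xi,G_\xi)$. Then $G_\xi\cap X_0\subseteq G_\xi\cap E_\xi=\{0\}$, so a nonzero vector of $G_\xi$ is not in $X_0$. $\square$

## 5. Closed index sets and guards

In this section we fix a free tower $(E_\xi)_{\xi\le\lambda}$ over $X_0$ with last space $E$. The stages of the tower may be far too large for our purposes; we need subspaces of $E$ built from countably many steps. For $A\subseteq\lambda$ put
$$E_A=\overline{X_0+\sum_{\xi\in A}G_\xi},$$
where the sum is the set of finite sums. Then $E_\emptyset=X_0$. For an ordinal $\xi\le\lambda$, viewed as the set $\{\eta:\eta<\xi\}$, this is the old $E_\xi$, by induction on $\xi$: at successors $E_\xi+G_\xi$ is closed, as a closed subspace plus a finite-dimensional one, and at limits both spaces are the closure of the same union. Each element of $X_0+\sum_{\xi\in A}G_\xi$ uses finitely many indices. Hence for a chain of sets $A_i$ with union $A$,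
$$E_A=\overline{\bigcup_iE_{A_i}},\tag{3}$$
and each element of $E_A$, being the limit of a sequence, lies in $E_D$ for some countable $D\subseteq A$.

**Definition (closed index set).** A set $A\subseteq\lambda$ is closed if $F_\xi\subseteq E_{A\cap\xi}$ for all $\xi\in A$.

So $A$ is closed if each step used by $A$ is glued to material that $A$ has already produced. For example, if $F_0=\{0\}$ and $F_1=G_0\ne\{0\}$, then $\{0\}$ and $\{0,1\}$ are closed and $\{1\}$ is not: $E_{\{1\}\cap1}=X_0$, and $G_0\cap X_0=F_0=\{0\}$.

**Lemma 6.**
(a) Every countable subset of $\lambda$ lies in a countable closed set.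
(b) Unions of closed sets are closed, and all ordinals $\xi\le\lambda$ are closed.
(c) If $A$ is closed and $\xi\in\lambda\setminus A$, then $E_{A\cup(\xi+1)}=E_{A\cup\xi}+G_\xi$, and (2) holds for all $a\in E_{A\cup\xi}$, $g\in G_\xi$, with $F=F_\xi$.

Part (c) is the important one. It says that the step $\xi$ is still a free step if $E_\xi$ has first been enlarged by the later steps in $A$.

*Proof.* (b) If $\xi$ lies in a union $A$ of closed sets, it lies in one of them, say $A'$, and $F_\xi\subseteq E_{A'\cap\xi}\subseteq E_{A\cap\xi}$. For an ordinal $\zeta\le\lambda$ and $\xi<\zeta$ we have $F_\xi\subseteq E_\xi=E_{\zeta\cap\xi}$.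

(a) By recursion on $\xi$ we define a countable closed set $c(\xi)\subseteq\xi+1$ with $\xi\in c(\xi)$. The elements of a finite basis of $F_\xi\subseteq E_\xi$ lie in $E_D$ for some countable $D\subseteq\xi$. Put $c(\xi)=\{\xi\}\cup\bigcup_{\eta\in D}c(\eta)$. This is a countable subset of $\xi+1$. At indices $\eta<\xi$ the closedness condition holds by (b). At $\xi$ it holds because $D\subseteq c(\xi)\cap\xi$, whence $F_\xi\subseteq E_D\subseteq E_{c(\xi)\cap\xi}$. A countable set $C$ lies in $\bigcup_{\xi\in C}c(\xi)$, which is countable, and closed by (b).

(c) The first statement holds because $E_{A\cup\xi}+G_\xi$ is closed. For the second we show by induction on $\zeta\in[\xi,\lambda]$ that (2), for the fixed $\xi$, holds for all $a\in E_{(A\cap\zeta)\cup\xi}$ and $g\in G_\xi$. The case $\zeta=\lambda$ is what we want.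

For $\zeta=\xi$ the space is $E_\xi$, and we have the tower condition. For limit $\zeta$, by (3) the space is the closure of the union of the earlier ones, and both sides of (2) are $1$-Lipschitz in $a$, so (2) passes to the closure.

Step from $\zeta$ to $\zeta+1$. If $\zeta\notin A$, the space does not change. If $\zeta\in A$, then $\zeta>\xi$ because $\xi\notin A$. Let $B=E_{(A\cap\zeta)\cup\xi}\subseteq E_\zeta$. Each $a\in E_{(A\cap(\zeta+1))\cup\xi}=B+G_\zeta$ has the form $a=b+h$ with $b\in B$, $h\in G_\zeta$. We use three memberships. First, $b+g\in E_\zeta$, since $g\in G_\xi\subseteq E_{\xi+1}\subseteq E_\zeta$. Second, for $p\in F_\zeta$ we have $p\in E_{A\cap\zeta}\subseteq B$ because $A$ is closed, so $b-p\in B$. Third, $b-f\in E_\zeta$ for $f\in F_\xi$. The tower condition at $\zeta$, applied to $b+g\in E_\zeta$ and $h\in G_\zeta$, gives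
$$\|a+g\|=\inf_{p\in F_\zeta}\big(\|b-p+g\|+\|h+p\|\big).$$
The induction hypothesis for $b-p\in B$ gives $\|b-p+g\|=\inf_{f\in F_\xi}(\|b-p-f\|+\|g+f\|)$. Inserting this and exchanging the two infima, we get
$$\|a+g\|=\inf_{f\in F_\xi}\Big(\|g+f\|+\inf_{p\in F_\zeta}\big(\|b-f-p\|+\|h+p\|\big)\Big).$$
By the tower condition at $\zeta$ for $b-f\in E_\zeta$ and $h\in G_\zeta$, the inner infimum is $\|b-f+h\|=\|a-f\|$. So $\|a+g\|=\inf_{f\in F_\xi}(\|g+f\|+\|a-f\|)$. $\square$

**Definition (guard).** Let $A$ be closed, $z\in E$, $R,\varepsilon>0$. A guard for $z$ over $A$ with data $R,\varepsilon$ is a finite nonempty $K\subseteq E_A$ such that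
$$\|z-h\|\ \ge\ \min_{k\in K}\big(\|z-k\|+\|k-h\|\big)-\varepsilon\qquad\text{for all }h\in E_A,\ \|h\|\le R.\tag{4}$$
We call $\varepsilon$ the error of the guard.

Thus a shortest way from $z$ to any point $h$ of the ball of $E_A$ passes, up to $\varepsilon$, through one of finitely many points of $E_A$. In a tower with one step, $A=\emptyset$ and $z=g\in G_0$, formula (2) with $a=-h$ and the substitution $k=-f$ says
$$\|g-h\|=\inf_{k\in F_0}\big(\|g-k\|+\|k-h\|\big),$$
and a fine finite net of a large ball of $F_0$ is a guard. If $F_0=\{0\}$, then $K=\{0\}$ is a guard with every error.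

**Lemma 7.** For every closed $A$, every $z\in E$ and all $R,\varepsilon>0$ there is a guard for $z$ over $A$ with data $R,\varepsilon$.

*Proof.* We show by induction on $\xi\le\lambda$ that the statement holds for all $z\in E_{A\cup\xi}$ and all $R,\varepsilon>0$. The case $\xi=\lambda$ is the lemma.

**Step 1: $\xi=0$.** Here $z\in E_A$, and $K=\{z\}$ works.

**Step 2: limit $\xi$.** By (3) there is $z'\in\bigcup_{\eta<\xi}E_{A\cup\eta}$ with $\|z-z'\|\le\varepsilon/3$. Let $K$ be a guard for $z'$ with data $R,\varepsilon/3$. For admissible $h$ and a suitable $k\in K$,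
$$\|z-h\|\ge\|z'-h\|-\tfrac\varepsilon3\ge\|z'-k\|+\|k-h\|-\tfrac{2\varepsilon}3\ge\|z-k\|+\|k-h\|-\varepsilon.$$

**Step 3: from $\xi$ to $\xi+1$.** If $\xi\in A$, then $A\cup(\xi+1)=A\cup\xi$ and there is nothing to do. Let $\xi\notin A$. By Lemma 6(c), $z=a+g$ with $a\in E_{A\cup\xi}$ and $g\in G_\xi$. Put $\delta=\varepsilon/4$ and $M=\|g\|+\|z\|+R+\delta$. Let $f_1,\dots,f_m$ be a $\delta$-net of the $M$-ball of $F_\xi$; it is finite because $\dim F_\xi<\infty$. For each $j$ let $K_j\subseteq E_A$ be a guard for $a-f_j\in E_{A\cup\xi}$ with data $R,\delta$. Put $K=\bigcup_jK_j$.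

Let $h\in E_A$ with $\|h\|\le R$. Lemma 6(c) applies to $a-h\in E_{A\cup\xi}$ and $g$. So there is $f\in F_\xi$ with
$$\|a-h-f\|+\|g+f\|\le\|z-h\|+\delta.$$
Then $\|f\|\le\|g\|+\|g+f\|\le\|g\|+\|z\|+R+\delta=M$. Choose $j$ with $\|f-f_j\|\le\delta$. Replacing $f$ by $f_j$ costs at most $2\delta$, so
$$\|z-h\|\ge\|g+f_j\|+\|a-f_j-h\|-3\delta.$$
By the guard property of $K_j$ there is $k\in K_j$ with $\|a-f_j-h\|\ge\|a-f_j-k\|+\|k-h\|-\delta$. Since $(g+f_j)+(a-f_j-k)=z-k$, we conclude
$$\|z-h\|\ge\|g+f_j\|+\|a-f_j-k\|+\|k-h\|-4\delta\ge\|z-k\|+\|k-h\|-\varepsilon.\ \square$$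

## 6. Operators from $c_0(\omega_1)$ into the last space of a free tower

The next result is the heart of the proof. In $c_0(\omega_1)$ all sums of distinct unit vectors have norm $1$. In a free tower, new vectors are added in an $\ell_1$ way, so sums of new vectors should have growing norms. If $Te_\alpha\notin X_0$ for uncountably many $\alpha$, these two tendencies collide. An induction along the tower would get stuck at limits of cofinality $\omega_1$: there the vectors $Te_\alpha$ may enter the tower one after another, no single earlier stage need contain uncountably many of them, and the induction hypothesis then has nothing to be applied to. This is the situation for which Fodor's lemma is made.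

We recall it. A subset of $\omega_1$ is a club if it is unbounded and contains its limits below $\omega_1$; the countable limit ordinals form a club. The intersection of two clubs is a club. A set $S\subseteq\omega_1$ is stationary if it meets every club; a stationary set is uncountable, since the tails $\{\alpha:\alpha>\beta\}$ are clubs. **Fodor's lemma:** if $S$ is stationary and $\beta\colon S\to\omega_1$ satisfies $\beta(\alpha)<\alpha$ for all $\alpha\in S$, then $\beta$ is constant on a stationary subset of $S$.

**Proposition 8.** Let $E$ be the last space of a free tower over $X_0$ and $T\colon c_0(\omega_1)\to E$ a bounded operator. Then $Te_\alpha\in X_0$ for all but countably many $\alpha$.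

*Proof.* Suppose not.

**Step 1: a uniform distance.** Since $X_0$ is closed, uncountably many $\alpha$ have $\operatorname{dist}(Te_\alpha,X_0)>0$, hence uncountably many have $\operatorname{dist}(Te_\alpha,X_0)\ge\delta$ for some fixed $\delta>0$. Restricting $T$ to the span of these $e_\alpha$ and relabelling them by $\omega_1$, we may assume
$$\operatorname{dist}(Te_\alpha,X_0)\ge\delta\qquad\text{for all }\alpha<\omega_1.$$
Let $\pi\colon E\to E/X_0$ be the quotient map, so that $\|\pi Te_\alpha\|\ge\delta$.

**Step 2: a filtration by countable closed sets.** We want subspaces $E_{A_\alpha}$ that capture the vectors $Te_\beta$, $\beta<\alpha$, and that use countably many steps each. Put $A_0=\emptyset$. Given $A_\alpha$, choose a countable $D$ with $Te_\alpha\in E_D$ and, by Lemma 6(a), a countable closed $D'\supseteq D$; let $A_{\alpha+1}=A_\alpha\cup D'$. At limits take unions. By Lemma 6(b) all $A_\alpha$ are countable closed sets. They increase with $\alpha$, and $Te_\beta\in E_{A_\alpha}$ for $\beta<\alpha$. By (3), $E_{A_\alpha}=\overline{\bigcup_{\beta<\alpha}E_{A_\beta}}$ for limit $\alpha$.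

**Step 3: for each $\beta$ the set $\{\alpha:\operatorname{dist}(Te_\alpha,E_{A_\beta})<\delta/4\}$ is countable.** This says that a fixed $E_{A_\beta}$ is close to few of the vectors. The set $\pi(E_{A_\beta})$ lies in $\overline{\sum_{\xi\in A_\beta}\pi(G_\xi)}$, so it is separable. If the claim fails, then for uncountably many $\alpha$ some point of $\pi(E_{A_\beta})$ is at distance less than $\delta/4$ from $\pi Te_\alpha$. Such a point can be chosen in a countable dense subset of $\pi(E_{A_\beta})$. So there is one $w\in E_{A_\beta}$ with $\|\pi Te_\alpha-\pi w\|<\delta/4$ for infinitely many $\alpha$. For $N$ such indices $\alpha_1,\dots,\alpha_N$ we have $\big\|\frac1N\sum_{i\le N}Te_{\alpha_i}\big\|\le\|T\|/N$. Averaging gives $\|\pi w\|\le\delta/4+\|T\|/N$. This holds for all $N$, so $\|\pi w\|\le\delta/4$. But then $\|\pi Te_\alpha\|<\delta/2$ for such $\alpha$, a contradiction.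

**Step 4: the set $S$ of limit $\alpha$ with $\operatorname{dist}(Te_\alpha,E_{A_\alpha})\ge\delta/4$ is stationary.** So each $Te_\alpha$ with $\alpha\in S$ is really new at stage $\alpha$. For a limit $\alpha\notin S$ we have $\operatorname{dist}(Te_\alpha,E_{A_\alpha})<\delta/4$, and since $E_{A_\alpha}$ is the closure of the earlier spaces there is $\beta(\alpha)<\alpha$ with $\operatorname{dist}(Te_\alpha,E_{A_{\beta(\alpha)}})<\delta/4$. If the set of these $\alpha$ were stationary, Fodor's lemma would make $\beta(\alpha)$ constant on an uncountable set, contrary to Step 3. So some club $C$ contains no limit ordinal outside $S$. The limits in $C$ form a club contained in $S$. Hence $S$ meets every club.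

**Step 5: all guards in one space $E_{A_\beta}$.** Let $R=3\|T\|+1$ and $\varepsilon=\delta/16$. For $\alpha\in S$ let $K_\alpha\subseteq E_{A_\alpha}$ be a guard for $Te_\alpha$ over $A_\alpha$ with data $R,\varepsilon$ (Lemma 7). Since $\alpha$ is a limit, we can move each of the finitely many points of $K_\alpha$ by less than $\varepsilon$ and obtain a finite set $K'_\alpha\subseteq E_{A_{\beta(\alpha)}}$ for some $\beta(\alpha)<\alpha$. Moving a point $k$ by less than $\varepsilon$ changes $\|Te_\alpha-k\|+\|k-h\|$ by at most $2\varepsilon$, so $K'_\alpha$ is still a guard over $A_\alpha$, with error $3\varepsilon$. By Fodor's lemma there are $\beta$ and a stationary $S'\subseteq S$ with $\beta(\alpha)=\beta<\alpha$ for all $\alpha\in S'$.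

**Step 6: the sums move away from $E_{A_\beta}$.** Choose $n$ with $n\delta/16>\|T\|$ and $\alpha_1<\dots<\alpha_n$ in $S'$. Put $s_j=\sum_{i\le j}Te_{\alpha_i}$ and $d_j=\operatorname{dist}(s_j,E_{A_\beta})$, so $s_0=0$, $d_0=0$ and $\|s_j\|\le\|T\|$. We show
$$d_j\ge d_{j-1}+\tfrac{\delta}{16}\qquad(1\le j\le n).\tag{5}$$
In computing $d_j$ only $w\in E_{A_\beta}$ with $\|w\|\le2\|T\|+1$ matter, since for the others $\|s_j-w\|>\|T\|+1>\|s_j-0\|$. For such a $w$ let $h=w-s_{j-1}$. Since $\beta<\alpha_j$ and $\alpha_i<\alpha_j$ for $i<j$, we have $h\in E_{A_{\alpha_j}}$, and $\|h\|\le3\|T\|+1=R$. So there is $k\in K'_{\alpha_j}\subseteq E_{A_\beta}\subseteq E_{A_{\alpha_j}}$ with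
$$\|s_j-w\|=\|Te_{\alpha_j}-h\|\ge\|Te_{\alpha_j}-k\|+\|k-h\|-3\varepsilon=\|Te_{\alpha_j}-k\|+\|s_{j-1}-(w-k)\|-3\varepsilon.$$
The first term is at least $\delta/4$ because $\alpha_j\in S$ and $k\in E_{A_{\alpha_j}}$. The second is at least $d_{j-1}$ because $w-k\in E_{A_\beta}$; this is why the guards had to lie in the fixed space $E_{A_\beta}$. So $\|s_j-w\|\ge\frac\delta4+d_{j-1}-\frac{3\delta}{16}=d_{j-1}+\frac\delta{16}$, which proves (5).

From (5) we get $\|s_n\|\ge d_n\ge n\delta/16>\|T\|\ge\|s_n\|$, a contradiction. $\square$

## 7. Computing $N(E)$ for free towers over $V\oplus_\infty c_0(\Gamma)$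

For Theorems B and C we start the tower with a space that also contains a given $V$. For Theorem A one may read $V=\{0\}$ throughout.

**Lemma 9.** $V$ has $(*)$ if it is separable, in particular if $V=\{0\}$, and also if it is isomorphic to a Hilbert space.

*Proof.* Let $S\colon c_0(\omega_1)\to V$ be bounded, and suppose $Se_\alpha\ne0$ for uncountably many $\alpha$. Then $\|Se_\alpha\|\ge\delta>0$ for uncountably many $\alpha$ and some $\delta$. If $V$ is separable, infinitely many of these $Se_\alpha$ lie within $\delta/3$ of one $w\in V$. Averaging over $N$ of them and using $\|\frac1N\sum_{i\le N}Se_{\alpha_i}\|\le\|S\|/N$ gives $\|w\|\le\delta/3+\|S\|/N$ for all $N$. So $\|w\|\le\delta/3$ and $\|Se_\alpha\|\le2\delta/3$, a contradiction.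

If $V$ is isomorphic to a Hilbert space, let $\|\cdot\|$ denote an equivalent Hilbert norm. For a finite set $\Phi$ of indices and all choices of signs, $\|\sum_{\alpha\in\Phi}\pm Se_\alpha\|^2\le\|S\|^2$. The average of the left side over all signs is $\sum_{\alpha\in\Phi}\|Se_\alpha\|^2$. So $\sum_{\alpha\in\Phi}\|Se_\alpha\|^2\le\|S\|^2$ for every finite $\Phi$, and only countably many $Se_\alpha$ are nonzero. $\square$

**Proposition 10.** Let $V$ have $(*)$, let $\Gamma$ be uncountable, $X_0=V\oplus_\infty c_0(\Gamma)$, and let $E$ be the last space of a free tower over $X_0$. Then $N(E)=X_0$.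

*Proof.* **Step 1: $X_0\subseteq N(E)$.** Let $v=(u,c)\in X_0$. The support of $c$ is countable, so there is an injection $\iota\colon\omega_1\to\Gamma\setminus\operatorname{supp}c$. It induces the isometric embedding $T\colon c_0(\omega_1)\to c_0(\Gamma)$ with $Te_\alpha=e_{\iota(\alpha)}$. For $b\in c_0(\omega_1)$ the vectors $c$ and $Tb$ have disjoint supports, so $\|v+Tb\|=\max(\|u\|,\|c\|,\|b\|)=\max(\|v\|,\|b\|)$.

**Step 2: for $v\in N(E)\setminus X_0$, almost all $Te_\alpha$ lie in $c_0(\Gamma)$.** Let $T$ be a witness for $v$ and suppose $v\notin X_0$. Then $v\ne0$, and by Lemma 3 we may scale so that $\|v\|=1$. Let $d=\operatorname{dist}(v,X_0)>0$. By Proposition 8, $Te_\alpha\in X_0$ for all $\alpha$ outside a countable set. Restrict $T$ to $c_0$ of these $\alpha$ and compose it with the projection of $X_0$ onto $V$. By $(*)$, all but countably many $Te_\alpha$ have $V$-part $0$. So there is a countable $C_0\subseteq\omega_1$ with $Te_\alpha\in c_0(\Gamma)$ for all $\alpha\notin C_0$.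

**Step 3: an $e_\alpha$ whose image avoids the guard.** The set $A=\emptyset$ is closed and $E_\emptyset=X_0$. So by Lemma 7 there is a guard $K\subseteq X_0$ for $v$ with data $R=1$, $\varepsilon=d/2$. Let $C\subseteq\Gamma$ be the countable union of the supports of the $c_0(\Gamma)$-parts of the points of $K$. For each $\gamma\in C$ the functional $c\mapsto(Tc)(\gamma)$ on $c_0(\omega_1\setminus C_0)$ belongs to $\ell_1(\omega_1\setminus C_0)$, so $(Te_\alpha)(\gamma)=0$ for all but countably many $\alpha$. As $C$ is countable, there is $\alpha\notin C_0$ with $(Te_\alpha)(\gamma)=0$ for all $\gamma\in C$. For each $k\in K$ the $c_0(\Gamma)$-part of $k$ and $Te_\alpha$ have disjoint supports, so $\|k+Te_\alpha\|\ge\|Te_\alpha\|=1$.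

**Step 4: contradiction.** Apply (4) with $h=-Te_\alpha$, which lies in $X_0$ and has norm $1=R$. For some $k\in K$,
$$1=\max(\|v\|,\|e_\alpha\|)=\|v+Te_\alpha\|\ge\|v-k\|+\|k+Te_\alpha\|-\tfrac d2\ge d+1-\tfrac d2>1,$$
which is absurd. So $N(E)\subseteq X_0$. $\square$

**Definition (the space $E(V,\kappa)$).** Let $\kappa$ be infinite with $\kappa^\omega=\kappa$ and let $V$ have density $\le\kappa$ and $(*)$. The space $X_0=V\oplus_\infty c_0(\kappa)$ has density $\kappa$, so $\kappa\le|X_0|\le\kappa^\omega=\kappa$. Let $E(V,\kappa)$ be the last space of a free tower over $X_0$ as in Lemma 5.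

By Lemma 5, $E(V,\kappa)$ is a strong Gurarii space with $|E(V,\kappa)|=\kappa$. Its density is exactly $\kappa$: it is at most the cardinality, and $E(V,\kappa)$ contains the $\kappa$ vectors $e_\gamma$ of $c_0(\kappa)$, whose mutual distances are $1$. Since $\kappa\ge\omega_1$ is uncountable, Proposition 10 and Lemma 5 give
$$N(E(V,\kappa))=V\oplus_\infty c_0(\kappa)\ne E(V,\kappa).\tag{6}$$

## 8. Proofs of Theorems A and B

*Proof of Theorem A.* Note $\mathfrak c^\omega=\mathfrak c$. Let $E=E(\{0\},\mathfrak c)$. By (6), $N(E)=X_0=c_0(\mathfrak c)\ne E$. Let $x=e_\gamma\in N(E)$ for some $\gamma<\mathfrak c$, and let $y$ be any norm-one vector of $E\setminus X_0=E\setminus N(E)$. If $U\colon E\to E$ is a linear isometry, then $Ux\in U(N(E))\subseteq N(E)$ by Lemma 3. Since $N(E)=X_0$ is a linear subspace, $\pm y\notin N(E)$, so $Ux\ne\pm y$. Thus the isometry $tx\mapsto ty$ of $\mathbb Rx$ onto $\mathbb Ry$ does not extend to an isometry of $E$ onto $E$, nor even into $E$. So $E$ is a strong Gurarii space that is not homogeneous for finite-dimensional spaces. $\blacksquare$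

We can now see the stop of Section 1 happen in this $E$. Start with $(s,0)\mapsto sy$ and try to build isometric embeddings of $\mathbb R\oplus_\infty c_0(\nu)$ into $E$, each extending the earlier ones, for $\nu=1,2,\dots,\omega,\omega+1,\dots$, with closures at limits. Finite stages never fail, since $E$ is a strong Gurarii space, and limit stages never fail. If no countable stage failed, at $\nu=\omega_1$ we would have an isometric embedding of $\mathbb R\oplus_\infty c_0(\omega_1)$ that takes $(1,0)$ to $y$, and so $y\in N(E)$. Hence at some infinite countable $\nu$ there is an isometric embedding of the separable space $\mathbb R\oplus_\infty c_0(\nu)$ into $E$ that has no isometric extension to $\mathbb R\oplus_\infty c_0(\nu+1)$, a space with only one dimension more.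

*Proof of Theorem B.* Let $E=E(C[0,1],\kappa)$; this is allowed, because $C[0,1]$ is separable and so has $(*)$ by Lemma 9. Let $X\ne\{0\}$ be a separable Banach space.

**Step 1: a copy inside $N(E)$.** By the Banach–Mazur theorem there is an isometric copy $X_2$ of $X$ in $C[0,1]$, and $C[0,1]\subseteq N(E)$ by (6).

**Step 2: a copy not inside $N(E)$.** By (6) there is $y\in E\setminus N(E)$ with $\|y\|=1$. Let $u\in X$ with $\|u\|=1$, and choose finite-dimensional subspaces $\mathbb Ru=X^1\subseteq X^2\subseteq\cdots$ of $X$ with dense union. Starting with $u\mapsto y$ and using the strong Gurarii property at each step, we obtain isometric embeddings of $X^1,X^2,\dots$ into $E$, each extending the one before. Their union extends by continuity to an isometric embedding of $X$ into $E$. Let $X_1$ be its image; then $y\in X_1$.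

**Step 3: no isometry between them.** If a linear isometry $U\colon E\to E$ satisfied $U(X_2)=X_1$, then $y\in U(X_2)\subseteq U(N(E))\subseteq N(E)$ by Lemma 3, a contradiction. An onto isometry that maps $X_1$ onto $X_2$ has an inverse that maps $X_2$ onto $X_1$, which we just excluded. $\blacksquare$

## 9. $M$-projections and Theorem C

Let $U$ be an onto isometry of $E(V,\kappa)$. By Lemma 3 and (6), $U$ maps $X_0=V\oplus_\infty c_0(\kappa)$ onto itself. We want to conclude $U(V)=V$, and for this we must recognize $V$ inside $X_0$ from the norm alone. This needs a hypothesis: if $V=\mathbb R$, then $X_0=\mathbb R\oplus_\infty c_0(\kappa)$ has an onto isometry that exchanges $V$ with a coordinate line of $c_0(\kappa)$. The tool is the following.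

**Definition ($M$- and $L$-projections).** A linear projection $P$ on a Banach space is an $M$-projection if $\|x\|=\max(\|Px\|,\|x-Px\|)$ for all $x$, and an $L$-projection if $\|x\|=\|Px\|+\|x-Px\|$ for all $x$.

Both kinds are bounded, and $I-P$ is of the same kind as $P$. A coordinate projection is an $M$-projection on $\ell_\infty^2$ and an $L$-projection on $\ell_1^2$. A one-dimensional $M$-summand is the same as the range of a rank-one $M$-projection.

**Lemma 11.** Any two $M$-projections $P,Q$ on a Banach space commute. If they have the same range, they are equal.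

*Proof.* **Step 1: $L$-projections commute.** Let $P,Q$ be $L$-projections and $Qx=x$. Apply the definition for $P$ to $x$, and then the definition for $Q$ to $Px$ and to $x-Px$; note $Q(x-Px)=x-QPx$. This gives
$$\|x\|=\|Px\|+\|x-Px\|=\big(\|QPx\|+\|Px-QPx\|\big)+\big(\|x-QPx\|+\|QPx-Px\|\big)\ge\|x\|+2\|Px-QPx\|.$$
So $Px=QPx$ whenever $Qx=x$, that is, $PQ=QPQ$. The same with $I-Q$ in place of $Q$ gives $P(I-Q)=(I-Q)P(I-Q)$, that is, $QP(I-Q)=0$. Hence $QP=QPQ=PQ$.

**Step 2: the adjoint of an $M$-projection is an $L$-projection.** This brings us back to Step 1. Let $P$ be an $M$-projection and let $x,y$ be in the unit ball. The vector $z=Px+(I-P)y$ has $Pz=Px$ and $z-Pz=(I-P)y$, so $\|z\|=\max(\|Px\|,\|(I-P)y\|)\le1$. For a functional $f$ we get $f(Px)+f((I-P)y)\le\|f\|$. Taking the supremum over $x$ and over $y$ gives $\|P^*f\|+\|f-P^*f\|\le\|f\|$. The reverse inequality is the triangle inequality.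

**Step 3: conclusion.** If $P,Q$ are $M$-projections, then $P^*Q^*=Q^*P^*$ by Steps 1 and 2, so $(QP)^*=(PQ)^*$ and $QP=PQ$. If the ranges coincide, then $PQ=Q$ and $QP=P$, so $P=Q$. $\square$

**Proposition 12.** Let $V$ be as in Theorem C. Then $U(V)=V$ for every onto isometry $U$ of $E(V,\kappa)$.

*Proof.* Write $\Gamma=\kappa$, $X_0=V\oplus_\infty c_0(\Gamma)$. As noted, $U(X_0)=U(N(E))=N(E)=X_0$ for $E=E(V,\kappa)$, so we may view $U$ as an onto isometry of $X_0$. Let $P$ and $P_\gamma$ $(\gamma\in\Gamma)$ be the natural projections of $X_0$ onto $V$ and $\mathbb Re_\gamma$. They are $M$-projections. Fix $\gamma$ and put $Q=UP_\gamma U^{-1}$. This is an $M$-projection on $X_0$ with range $\mathbb RUe_\gamma$.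

**Step 1: an observation on lines.** Let $P'$ be any $M$-projection on $X_0$. By Lemma 11, $P'Ue_\gamma=P'QUe_\gamma=QP'Ue_\gamma\in\mathbb RUe_\gamma$. So $Ue_\gamma$ is an eigenvector of the projection $P'$, and $P'Ue_\gamma\in\{0,Ue_\gamma\}$.

**Step 2: $Ue_\gamma\in c_0(\Gamma)$.** Apply Step 1 to $P'=P$. If $PUe_\gamma=Ue_\gamma$, then $Ue_\gamma\in V$, and $Q$ maps $V$ into $\mathbb RUe_\gamma\subseteq V$. So $Q|_V$ is a rank-one $M$-projection on $V$, contrary to the hypothesis that $V$ has no one-dimensional $M$-summand. Hence $PUe_\gamma=0$.

**Step 3: $U$ permutes the coordinate lines.** Apply Step 1 to $P'=P_\eta$, $\eta\in\Gamma$. Since $Ue_\gamma$ is a nonzero vector of $c_0(\Gamma)$, some $P_\eta Ue_\gamma$ is nonzero, and then it equals $Ue_\gamma$. So $Ue_\gamma\in\mathbb Re_{\sigma(\gamma)}$ for some $\sigma(\gamma)\in\Gamma$. The $M$-projections $UP_\gamma U^{-1}$ and $P_{\sigma(\gamma)}$ have the same range, so by Lemma 11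
$$UP_\gamma U^{-1}=P_{\sigma(\gamma)}.$$
The same applies to $U^{-1}$ and gives a map $\tau\colon\Gamma\to\Gamma$ with $U^{-1}e_\eta\in\mathbb Re_{\tau(\eta)}$. Then $\sigma$ and $\tau$ are inverse to each other, so $\sigma$ is a bijection.

**Step 4: $V$ is recovered.** We have $V=\bigcap_\gamma\ker P_\gamma$ and $U(\ker P_\gamma)=\ker(UP_\gamma U^{-1})=\ker P_{\sigma(\gamma)}$. Hence $U(V)=\bigcap_\gamma\ker P_{\sigma(\gamma)}=V$. $\square$

*Proof of Theorem C.* The first part is Proposition 12 with $E=E(V,\kappa)$, which has density $\kappa$.

**Step 1: rigid $V$ give many orbits.** Suppose that $V$ has density $\le\kappa$ and $(*)$, that $\dim V\ge2$, and that the only onto isometries of $V$ are $\pm I$. Then $V$ has no one-dimensional $M$-summand: from $V=L\oplus_\infty M$ with $\dim L=1$, hence $M\ne\{0\}$, we would get the onto isometry $l+m\mapsto-l+m$, which is not $\pm I$. So Proposition 12 applies to $E=E(V,\kappa)$. If $v,w\in V$ and $Uv=w$ for an onto isometry $U$ of $E$, then $U|_V$ is an onto isometry of $V$, so $w=\pm v$. Thus each orbit in the unit sphere $S_E$ contains at most two points of $S_V$. If $|S_V|=\kappa$,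 there are at least $\kappa$ orbits, and since $|E|=\kappa$ there are at most $\kappa$. The number is exactly $\kappa$, and no space of cardinality $\kappa$ can have more.

**Step 2: such a $V$ for $\kappa=\mathfrak c$, by hand.** Let $V=\mathbb R^2$ with the norm whose unit ball is the convex hull of $\pm a,\pm b,\pm c$, where
$$a=(1,0),\qquad b=(0,1),\qquad c=(0.9,\,0.8).$$
Among these six points, $x_1$ has its unique maximum at $a$ (values $1,0,0.9$ at $a,b,c$), $x_2$ at $b$ (values $0,1,0.8$), and $x_1+x_2$ at $c$ (values $1,1,1.7$). With the negatives of these functionals we see that all six points are extreme, and there are no other extreme points. An onto isometry $U$ of $V$ permutes the extreme points, hence also the lines $\mathbb Ra,\mathbb Rb,\mathbb Rc$. Up to a factor, the only linear relation among $a,b,c$ is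
$$0.9\,a+0.8\,b-c=0.\tag{7}$$
Applying $U$ to (7) we get a relation among $a,b,c$ whose coefficients have the absolute values $0.9,\,0.8,\,1$ in some order. It must be a multiple of (7). Comparing the largest absolute values, we see that the factor is $\pm1$. As the three absolute values are distinct, the permutation of the lines is trivial. So $U$ multiplies $a,b,c$ by signs, and by (7) again the signs are equal. Hence $U=\pm I$. The space $V$ has $(*)$ by Lemma 9, and $|S_V|=\mathfrak c$. Step 1 applies with $\kappa=\mathfrak c$.

**Step 3: such a $V$ for general $\kappa$.** A finite-dimensional $V$ has only $\mathfrak c$ points, so for larger $\kappa$ we need a larger $V$. Let $V=\ell_2(\kappa)$ with an equivalent norm for which the only onto isometries are $\pm I$. Such a norm exists by K. Jarosz, *Any Banach space has an equivalent norm with trivial isometries*, Israel J. Math. 64 (1988), 49–56; this theorem is used here as a quoted result. By Lemma 9, $V$ has $(*)$, since it is isomorphic to a Hilbert space. Its density is $\kappa$. Finally $|S_V|=\kappa$: there are at most $\kappa^\omega=\kappa$ points, and the normalized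 unit vectors of $\ell_2(\kappa)$ are $\kappa$ distinct points of $S_V$. Step 1 applies and gives a strong Gurarii space $E(V,\kappa)$ of density and cardinality $\kappa$ whose unit sphere has exactly $\kappa$ orbits under the group of onto isometries. $\blacksquare$
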